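\title{Khintchine's averages of integrable functions: the critical normalization is $n\log n$}

\begin{abstract}
For $f\in L^1([0,1))$ let $K_nf(x)=\sum_{k\le n}f(kx \bmod 1)$. We prove that $K_nf/(n\log n)\to0$ almost everywhere for every integrable $f$, which answers in the negative a question posed by Quas and Wierdl. The result follows from a weak-type $(1,1)$ maximal inequality valid for every measure-preserving action of the multiplicative semigroup of positive integers. We also show that, for nondecreasing $s$, one has $K_nf/(n\,s(n))\to0$ almost everywhere for all $f\in L^1([0,1))$ if and only if $\liminf s(n)/\log n>0$.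
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $m$ be Lebesgue measure on $[0,1)$, let $\log$ be the natural logarithm, and let $T_kx=kx \bmod 1$ for integers $k\ge1$. \emph{Khintchine's averages} of $f\in L^1([0,1))$ are the sums
\[
K_nf(x)=\sum_{k\le n}f(kx \bmod 1),
\]
to be divided by a normalizing factor. A measurable map $T$ of a measure space $(X,m)$ is \emph{measure preserving} if $m(T^{-1}A)=m(A)$ for all measurable $A$; equivalently, $\int g\circ T\,dm=\int g\,dm$ for all measurable $g\ge0$. Each $T_k$ has this property, since $T_k^{-1}[a,b)$ is a union of $k$ intervals of length $(b-a)/k$. Hence $\|K_nf\|_1=n\|f\|_1$ for $f\ge0$: for a fixed $n$ the sum has size $n$. An almost everywhere statement, however, concerns all large $n$ at once, and for different $n$ the large values of $K_nf/n$ may sit at different points $x$. We write the normalizing factor as $n\,s(n)$; the growth that $s$ must have is the price of controlling all $n$ together.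

Simple cases locate the interesting range. Let $f\ge0$, let $s$ be nondecreasing, and put $A_jf=2^{-j-1}K_{2^{j+1}}f$. This is an average of functions $f\circ T_k$, so $\|A_jf\|_p\le\|f\|_p$ for $1\le p\le\infty$, and
\[
\frac{K_nf}{n\,s(n)}\le\frac{2A_jf}{s(2^j)}\qquad(2^j\le n<2^{j+1}).
\]
If $f$ is bounded, the right side tends to $0$ whenever $s(n)\to\infty$. If $f\in L^p$ with $1<p<\infty$, then $\sum_{j\ge1}\int(A_jf/j)^p\,dm<\infty$, so $A_jf/j\to0$ almost everywhere and $s(n)=\log n$ suffices. If $f$ is only integrable, the same argument works when $\sum_j1/s(2^j)<\infty$, for instance for $s(n)=\log n\,(\log\log n)^2$. For $s(n)=\log n$ the series is harmonic and the argument just fails.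

Two known results frame this borderline case.
\begin{itemize}
\item[(i)] If $s(n)/\log n\to0$, there is $f\in L^1([0,1))$ for which $\frac1{n\,s(n)}K_nf$ diverges almost everywhere.
\item[(ii)] For every measure-preserving transformation $T$, every $f\in L^1$ and every sequence $(a_n)$,
\[
\frac1{N\log N\log\log N\cdots}\sum_{n=1}^Nf(T^{a_n}x)\to0\quad\text{almost everywhere},
\]
where the product in the denominator runs over those iterated logarithms that exceed $1$.
\end{itemize}
The following question is posed in \cite{QW}.

\medskip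
\noindent\textbf{Question.} \emph{Is there $f\in L^1([0,1))$ such that $\frac1{n\log n}K_nf$ diverges almost everywhere?}
\medskip

It is tempting to guess that there is. Divergence occurs for every smaller order of growth, the bound (ii), which assumes nothing about the sequence, carries factors beyond $N\log N$, and Example~\ref{ex:nomult} below shows that preservation of measure alone does not give a maximal inequality at the normalization $n\log n$. But the maps $T_k$ also satisfy $T_kT_l=T_{kl}$, and this changes the answer.

\begin{theorem}\label{thm:max}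
There is an absolute constant $C$ with the following property. Let $(X,m)$ be a $\sigma$-finite measure space and let $(T_k)_{k\ge1}$ be measure-preserving maps of $X$ with $T_kT_l=T_{kl}$ for all $k,l$. Then for $f\in L^1(X)$ and $\lambda>0$,
\begin{equation}\label{eq:max}
m\Big\{x:\ \sup_{n\ge2}\frac1{n\log n}\sum_{k\le n}|f(T_kx)|>\lambda\Big\}\le\frac C\lambda\|f\|_1 .
\end{equation}
Consequently $\frac1{n\log n}\sum_{k\le n}f(T_kx)\to0$ almost everywhere for every $f\in L^1(X)$.
\end{theorem}

For $T_kx=kx\bmod1$ this answers the Question in the negative: no integrable $f$ makes $\frac1{n\log n}K_nf$ diverge even on a set of positive measure. The second theorem says that $\log n$ is exactly the critical order.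

\begin{theorem}\label{thm:threshold}
Let $s:\mathbb N\to(0,\infty)$ be nondecreasing.
\begin{itemize}
\item[(a)] If $\liminf s(n)/\log n>0$, then $\frac1{n\,s(n)}K_nf\to0$ almost everywhere for every $f\in L^1([0,1))$.
\item[(b)] If $\liminf s(n)/\log n=0$, there is $f\ge0$ in $L^1([0,1))$ with $\limsup_n\frac1{n\,s(n)}K_nf(x)=\infty$ for almost every $x$.
\end{itemize}
\end{theorem}

Neither (i) nor (ii) is used in the proofs.

\begin{example}[Multiplicativity is needed]\label{ex:nomult}
No constant $C$ makes \eqref{eq:max} true for all families of measure-preserving maps. Let $X=\mathbb Z$ with counting measure, $f=\mathbf 1_{\{0\}}$, and let $A\ge2$ be an integer. For $\log_2A\le j<A$ put $a_j=\lfloor A/(j+1)\rfloor$, so that $1\le a_j\le A\le2^j$ and $a_j\ge A/(2(j+1))$. Split the integers of $[2^j,2^{j+1})$ into $a_j$ groups, each with at least $\lfloor2^j/a_j\rfloor\ge2^{j-1}(j+1)/A$ elements. Give every group its own integer $t$, let $T_kx=x-t$ for $k$ in that group, and let $T_k$ be the identity for the remaining $k$. At $x=t$ and $n=2^{j+1}$ the sum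 $\sum_{k\le n}f(T_kx)$ is at least $n\log_2n/(4A)>n\log n/(4A)$. So for $\lambda=1/(4A)$ the left side of \eqref{eq:max} is at least $\sum_ja_j\ge\frac1{8\lambda}\sum_{\log_2A\le j<A}\frac1{j+1}$, and the last sum is unbounded as $A\to\infty$, while $\|f\|_1=1$.
\end{example}

In this example every dyadic scale $j$ uses the whole mass of $f$ afresh. The proof of Theorem~\ref{thm:max} shows that a multiplicative family cannot do this at widely separated scales. Sections~\ref{sec:transfer} and~\ref{sec:window} reduce the theorem to a counting problem on the positive rationals and group the scales into blocks $4^{i-1}\le j<4^i$, each of which is harmless by itself. Section~\ref{sec:smooth} attaches to each block a probability measure on smooth numbers, and these measures factor through one another. Section~\ref{sec:topup} uses the factorization to make all blocks share one copy of the mass. Section~\ref{sec:lower} proves Theorem~\ref{thm:threshold}.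

\section{Transference to the positive rationals}\label{sec:transfer}

Let $G=\mathbb Q_{>0}$ be the multiplicative group of positive rationals with counting measure. For $E\subset G$ we write $|E|$ for its cardinality, and $\|\varphi\|=\sum_{q\in G}\varphi(q)$ for $\varphi:G\to[0,\infty)$. Multiplication by $k$ is a bijection of $G$, so the maps $q\mapsto kq$ satisfy the hypotheses of Theorem~\ref{thm:max}. (On $\mathbb N$ they would not: multiplication by $2$ is not onto.) This example is the general case.

\begin{proposition}\label{prop:group}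
There is an absolute constant $C$ such that for every finitely supported $\varphi:G\to[0,\infty)$ and every $\lambda>0$,
\[
\Big|\Big\{q\in G:\ \sup_{n\ge2}\frac1{n\log n}\sum_{k\le n}\varphi(kq)>\lambda\Big\}\Big|\le\frac C\lambda\|\varphi\| .
\]
\end{proposition}

To pass from $G$ to $X$ we apply the proposition to the orbit function $l\mapsto f(T_lx)$, on which $T_k$ acts as multiplication of $l$ by $k$. The orbit function need not be summable, so it must be cut to a finite set, and this set must lose only a small proportion of its points under multiplication by any $k\le N$. The set $\{1,\dots,L\}$ loses half of its points under doubling. A box of exponent vectors does better. For $N\ge2$ let $p_1,\dots,p_r$ be the primes up to $N$, and for $R\ge1$ put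
\begin{equation}\label{eq:box}
F_R=\{p_1^{e_1}\cdots p_r^{e_r}:\ 0\le e_1,\dots,e_r<R\},\qquad|F_R|=R^r .
\end{equation}
An integer $k\le N$ is a product of these primes with exponents at most $\log_2N$, so
\begin{equation}\label{eq:boxshift}
kF_R\subset F_{R+J}\qquad\text{for all } k\le N \text{ and all integers } J\ge\log_2N .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:max} from Proposition~\ref{prop:group}]
For \eqref{eq:max} we may take $f\ge0$ and finite everywhere, since changing $f$ on a null set changes each $f\circ T_k$ on a null set. Fix $N\ge2$ and let $M_Nf(x)=\max_{2\le n\le N}\frac1{n\log n}\sum_{k\le n}f(T_kx)$. For $R\ge1$ and $x\in X$ define $\varphi_x(l)=f(T_lx)$ for $l\in F_{R+N}$ and $\varphi_x=0$ elsewhere on $G$. Let $l\in F_R$ and $n\le N$. By \eqref{eq:boxshift} with $J=N$,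
\[
\sum_{k\le n}\varphi_x(kl)=\sum_{k\le n}f(T_{kl}x)=\sum_{k\le n}f(T_k(T_lx)),
\]
and this is the only use of the relation $T_kT_l=T_{kl}$. So every $l\in F_R$ with $M_Nf(T_lx)>\lambda$ belongs to the set in Proposition~\ref{prop:group} for $\varphi_x$, and
\[
\sum_{l\in F_R}\mathbf 1_{\{M_Nf>\lambda\}}(T_lx)\le\frac C\lambda\sum_{l\in F_{R+N}}f(T_lx).
\]
We integrate these finite sums over $X$. Each $T_l$ preserves $m$, so
\[
R^r\,m\{M_Nf>\lambda\}\le\frac C\lambda(R+N)^r\|f\|_1 .
\]
Since $r$ depends only on $N$, letting $R\to\infty$ gives $m\{M_Nf>\lambda\}\le C\|f\|_1/\lambda$. As $N\to\infty$ the sets $\{M_Nf>\lambda\}$ increase to the set in \eqref{eq:max}, which proves \eqref{eq:max}.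

Now let $f\in L^1(X)$ and $\varepsilon,\lambda>0$. By dominated convergence there is $B$ such that $h=f\mathbf 1_{\{|f|>B\}}$ has $\|h\|_1\le\varepsilon$. The function $g=f-h$ is bounded by $B$, so $\frac1{n\log n}|\sum_{k\le n}g(T_kx)|\le B/\log n\to0$. Therefore
\[
\limsup_n\frac1{n\log n}\Big|\sum_{k\le n}f(T_kx)\Big|\le\sup_{n\ge2}\frac1{n\log n}\sum_{k\le n}|h(T_kx)|,
\]
and by \eqref{eq:max} the left side exceeds $\lambda$ on a set of measure at most $C\varepsilon/\lambda$. Letting $\varepsilon\to0$ and then $\lambda\to0$ along a sequence, we see that it vanishes almost everywhere.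
\end{proof}

\section{Scales, windows and blocks}\label{sec:window}

The group $G$ has a feature that a general $X$ lacks: its points have a size, and multiplication by $k$ changes the size in a known way. We cut both $k$ and the support of $\varphi$ dyadically. For $j\ge0$ and $t\in\mathbb Z$ let
\[
N_j\varphi(q)=\sum_{2^j\le k<2^{j+1}}\varphi(kq),\qquad G_t=\{q\in G:\ 2^t\le q<2^{t+1}\}.
\]
We call $j$ a \emph{scale} and $G_t$ a \emph{window}. The basic relation between them is
\begin{equation}\label{eq:twowindows}
q\in G_t,\ \ 2^j\le k<2^{j+1}\ \Longrightarrow\ kq\in G_{t+j}\cup G_{t+j+1}.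
\end{equation}
So at a given point and scale only two windows of $\varphi$ are seen, and it is enough to treat one window at a time.

\begin{proposition}\label{prop:window}
There is an absolute constant $C'$ with the following property. Let $\varphi\ge0$ be finitely supported in $G_0$, let $\mu>0$, and put
\[
Q_j=\{q\in G:\ N_j\varphi(q)>\mu2^j(j+1)\},\qquad j\ge0 .
\]
Then $|\bigcup_{j\ge0}Q_j|\le C'\|\varphi\|/\mu$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:group} from Proposition~\ref{prop:window}, with $C=12C'$]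
Suppose that $N_j\varphi(q)\le\frac\lambda62^j(j+1)$ for all $j\ge0$. Let $n\ge2$ and $J=\lfloor\log_2n\rfloor\ge1$. Then $J+1\le2J\le(2/\log2)\log n\le3\log n$, so
\[
\sum_{k\le n}\varphi(kq)\le\sum_{j\le J}N_j\varphi(q)\le\frac\lambda6(J+1)2^{J+1}\le\frac\lambda6\cdot3\log n\cdot2n=\lambda\,n\log n .
\]
Hence every $q$ in the set of Proposition~\ref{prop:group} has $N_j\varphi(q)>\frac\lambda62^j(j+1)$ for some $j$. Write $\varphi_t=\varphi\mathbf 1_{G_t}$. If such a $q$ lies in $G_t$, then $N_j\varphi(q)=N_j\varphi_{t+j}(q)+N_j\varphi_{t+j+1}(q)$ by \eqref{eq:twowindows}, and one of the two terms exceeds $\frac\lambda{12}2^j(j+1)$. So the set is contained in $\bigcup_{t\in\mathbb Z}U_t$, where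
\[
U_t=\{q:\ N_j\varphi_t(q)>\tfrac\lambda{12}2^j(j+1)\text{ for some }j\ge0\}.
\]
The function $\psi_t(q)=\varphi_t(2^tq)$ is supported in $G_0$, has $\|\psi_t\|=\|\varphi_t\|$, and satisfies $N_j\psi_t(q)=N_j\varphi_t(2^tq)$. Thus $2^{-t}U_t$ is the union in Proposition~\ref{prop:window} for $\psi_t$ and $\mu=\lambda/12$, and $|U_t|\le12C'\|\varphi_t\|/\lambda$. We sum over $t$ and use $\sum_t\|\varphi_t\|=\|\varphi\|$.
\end{proof}

From here to the end of Section~\ref{sec:topup}, $\varphi$, $\mu$ and $Q_j$ are as in Proposition~\ref{prop:window}. Since $\|N_j\varphi\|=2^j\|\varphi\|$, Chebyshev's inequality gives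
\begin{equation}\label{eq:cheb}
|Q_j|\le\frac{\|\varphi\|}{\mu(j+1)} .
\end{equation}
The sum of these bounds diverges; this is the harmonic series of Section~\ref{sec:intro}. For a point mass $\varphi=\mathbf 1_{\{1\}}$ the truth is far smaller: $N_j\varphi$ is the indicator of the $2^j$ points $1/k$ with $2^j\le k<2^{j+1}$, so $Q_j$ is empty unless $2^j<1/\mu$, and $\sum_j|Q_j|<2/\mu$. We must show that no $\varphi$ comes close to \eqref{eq:cheb} over a long range of scales.

The harmonic series has bounded sum over geometric ranges of $j$, which suggests the grouping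
\[
B_i=\{j:\ 4^{i-1}\le j<4^i\},\qquad Q^{(i)}=\bigcup_{j\in B_i}Q_j,\qquad y_i=2^{4^i}\qquad(i\ge1).
\]
The \emph{blocks} $B_i$ partition the scales $j\ge1$. Since $\sum_{j\in B_i}\frac1{j+1}\le\log4$, each $Q^{(i)}$ has at most $(\log4)\|\varphi\|/\mu$ points. One block is therefore free, and the problem is to bound $\sum_i|Q^{(i)}|$ by a constant times the bound for one block.

The support of $\varphi$ tells us where $Q^{(i)}$ is. If $q\in Q_j$, some $k\in[2^j,2^{j+1})$ has $kq\in[1,2)$, so $2^{-j-1}<q<2^{1-j}$. For $j\in B_i$ we have $j\ge1$ and $j+1\le4^i$, hence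
\begin{equation}\label{eq:loc}
Q^{(i)}\subset(1/y_i,\,1).
\end{equation}
This inclusion is the only use of the hypothesis that $\varphi$ lives in $G_0$.

\section{Random smooth numbers}\label{sec:smooth}

For $u,\psi:G\to[0,\infty)$ let $\langle u,\psi\rangle=\sum_{q}u(q)\psi(q)$. For a probability measure $\nu$ on $\mathbb N\subset G$ put
\[
(\nu*u)(x)=\sum_b\nu(b)\,u(x/b),\qquad P_\nu\psi(q)=\sum_b\nu(b)\,\psi(bq).
\]
If $u$ is a distribution of mass on $G$, then $\nu*u$ is the distribution after each point $q$ sends the fraction $\nu(b)$ of its mass to $bq$; and $P_\nu\psi(q)$ is the expected value of $\psi(bq)$ when $b$ has law $\nu$. All terms are nonnegative, so sums may be rearranged. Convolution is associative, and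
\begin{equation}\label{eq:dual}
\langle\nu*u,\psi\rangle=\langle u,P_\nu\psi\rangle,\qquad\qquad u\le1\ \Longrightarrow\ \nu*u\le1 .
\end{equation}
The first identity is the substitution $x=bq$; the implication holds because $\nu$ has total mass $1$.

We want to replace all the operators $N_j/(2^j(j+1))$, $j\in B_i$, by one average $P_{\pi_i}$ that dominates them. This requires $\pi_i(k)$ to be at least of order $1/(k\log y_i)$ for $k<y_i$. The measure proportional to $1/k$ on $\{k\le y_i\}$ has this property, but such measures for different $i$ have no evident relation to one another. The remedy is to replace the condition ``$k\le y$'' by ``all prime factors of $k$ are at most $y$''.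

For a finite set $\mathcal P$ of primes let $\langle\mathcal P\rangle$ be the set of positive integers (including $1$) with all prime factors in $\mathcal P$. Multiplying out geometric series gives the Euler product $\sum_{a\in\langle\mathcal P\rangle}1/a=\prod_{p\in\mathcal P}(1-1/p)^{-1}$, so
\[
\nu_{\mathcal P}(a)=\frac1a\prod_{p\in\mathcal P}\Big(1-\frac1p\Big),\qquad a\in\langle\mathcal P\rangle,
\]
is a probability measure. If $\mathcal P$ and $\mathcal P'$ are disjoint, every $n\in\langle\mathcal P\cup\mathcal P'\rangle$ is $ab$ with $a\in\langle\mathcal P\rangle$, $b\in\langle\mathcal P'\rangle$ in exactly one way, and $\nu_{\mathcal P}(a)\nu_{\mathcal P'}(b)=\nu_{\mathcal P\cup\mathcal P'}(ab)$. That is, $\nu_{\mathcal P}*\nu_{\mathcal P'}=\nu_{\mathcal P\cup\mathcal P'}$. Let $\pi_i=\nu_{\mathcal P}$ for $\mathcal P$ the primes up to $y_i$, and for $h<i$ let $\rho_{h,i}=\nu_{\mathcal P}$ for $\mathcal P$ the primes in $(y_h,y_i]$. Then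
\begin{equation}\label{eq:factor}
\pi_h*\rho_{h,i}=\pi_i,\qquad\rho_{g,h}*\rho_{h,i}=\rho_{g,i}\qquad(1\le g<h<i).
\end{equation}

Enlarging the support costs only a constant in the normalization. Let $V(y)=\prod_{p\le y}(1-1/p)$. There is an absolute constant $c_1>0$ with
\begin{equation}\label{eq:mertens}
\frac{c_1}{\log y}\le V(y)\le\frac1{\log y}\qquad(y\ge2).
\end{equation}
The upper bound holds because the Euler product gives $1/V(y)\ge\sum_{a\le y}1/a\ge\log y$. The lower bound follows from Mertens' theorem, which states that $V(y)\log y$ tends to a positive limit as $y\to\infty$; on a bounded range $2\le y\le Y$ one has $V(y)\log y\ge V(Y)\log2>0$. With $V_i=V(y_i)$ we have $\pi_i(a)=V_i/a$ and $\rho_{h,i}(b)=(V_i/V_h)/b$ on the respective supports. Put $L_i=P_{\pi_i}$ and $c_2=c_1/(8\log2)$.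

\begin{lemma}[Domination]\label{lem:dom}
$L_i\varphi\ge c_2\mu$ on $Q^{(i)}$ for every $i\ge1$.
\end{lemma}

\begin{proof}
Let $q\in Q_j$ with $j\in B_i$. Every $k<2^{j+1}\le y_i$ lies in the support of $\pi_i$, and $\pi_i(k)=V_i/k\ge V_i2^{-j-1}$. By the definition of $Q_j$, the lower bound in \eqref{eq:mertens}, $\log y_i=4^i\log2$ and $j\ge4^{i-1}$,
\[
L_i\varphi(q)\ge V_i2^{-j-1}N_j\varphi(q)\ge\frac{V_i\,\mu\,j}2\ge\frac{c_1}{4^i\log2}\cdot\frac{\mu\,4^{i-1}}2=c_2\mu .\qedhere
\]
\end{proof}

Here the factor $j+1$ in the definition of $Q_j$, which is the $\log n$ of the theorem, pays exactly for $V_i$. The second property concerns the quotient measures. One expects the logarithm of a $\rho_{h,i}$-random integer to spread over a range of order $\log y_i$, while by \eqref{eq:loc} the target $Q^{(h)}$ has logarithmic length $\log y_h$, so the chance of a hit should be of order $\log y_h/\log y_i$.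

\begin{lemma}[Spreading]\label{lem:spread}
For $1\le h<i$ we have $P_{\rho_{h,i}}\mathbf 1_{Q^{(h)}}\le\delta_{i-h}$ everywhere on $G$, where $\delta_t=\frac3{c_1}4^{-t}$.
\end{lemma}

The target restricts $b$ to an interval $(z,yz)$ with $y=y_h$. Summing $1/b$ over all integers there gives about $\log y$, and then a bound of order $(\log y_h)^2/\log y_i$. This is useless unless $4^i$ exceeds $4^{2h}$, and we cannot make the blocks that long, because Lemma~\ref{lem:dom} needs $\log y_i$ comparable to $j$ for all $j\in B_i$. The lost factor $\log y$ is recovered from the fact that $b$ has no prime factor up to $y$.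

\begin{proof}
Let $x\in G$, $y=y_h\ge16$, $z=1/(yx)$, and let $\mathcal B$ be the set of $b$ in the support of $\rho_{h,i}$ with $z<b<yz$. By \eqref{eq:loc}, $bx\in Q^{(h)}$ forces $z<b<yz$, so $P_{\rho_{h,i}}\mathbf 1_{Q^{(h)}}(x)\le(V_i/V_h)\sum_{b\in\mathcal B}1/b$. Consider the products $ab$ with $1\le a\le y$ and $b\in\mathcal B$. They are integers in $(z,y^2z)$, and they are pairwise distinct, because $a$ is the part of $ab$ made of primes up to $y$ and $b$ is the part made of primes above $y$. If $n_0$ is the least positive integer exceeding $z$, comparison with $\int dt/t$ gives $\sum_{n_0\le n<y^2z}1/n\le1/n_0+\log(y^2z/n_0)\le1+2\log y$ when the sum is nonempty. Hence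
\[
\log y\sum_{b\in\mathcal B}\frac1b\le\sum_{a\le y}\frac1a\sum_{b\in\mathcal B}\frac1b\le\sum_{z<n<y^2z}\frac1n\le1+2\log y,
\]
and $\sum_{b\in\mathcal B}1/b\le2+1/\log y\le3$. Both halves of \eqref{eq:mertens} give $V_i/V_h\le\log y_h/(c_1\log y_i)=4^{-(i-h)}/c_1$.
\end{proof}

\section{Sharing the mass among the blocks}\label{sec:topup}

\subsection*{One block and two blocks}
For one block $Q=Q^{(i)}$, put unit mass at each point of $Q$ and move it by $\pi_i$. The result $\pi_i*\mathbf 1_Q$ is at most $1$, so \eqref{eq:dual} and Lemma~\ref{lem:dom} give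
\[
\|\varphi\|\ge\langle\pi_i*\mathbf 1_Q,\varphi\rangle=\langle\mathbf 1_Q,L_i\varphi\rangle\ge c_2\mu|Q| .
\]
Now take two blocks, $Q=Q^{(i)}$ and $Q'=Q^{(h)}$ with $h<i$. The sum $\pi_i*\mathbf 1_Q+\pi_h*\mathbf 1_{Q'}$ is only known to be at most $2$, and with $I$ blocks we would lose a factor $I$. By \eqref{eq:factor}, however, the sum equals $\pi_h*(u+\mathbf 1_{Q'})$ with $u=\rho_{h,i}*\mathbf 1_Q\le1$. So the transport can be done in two stages, and we may look at the mass between them. After the first stage there is already mass $u(x)$ at a point $x\in Q'$; instead of adding a unit there, we add only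
\[
d=(1-u)\mathbf 1_{Q'},
\]
which brings the mass on $Q'$ up to $1$. Then $u+d\le1$ everywhere, so $\pi_i*\mathbf 1_Q+\pi_h*d=\pi_h*(u+d)\le1$, and
\[
\|\varphi\|\ge\langle\mathbf 1_Q,L_i\varphi\rangle+\langle d,L_h\varphi\rangle\ge c_2\mu\,(|Q|+\|d\|).
\]
This controls the added mass $\|d\|$ and not yet $|Q'|$; if $u$ were $1$ on $Q'$, we would have $d=0$ and learn nothing. Lemma~\ref{lem:spread} says that little of the mass from $Q$ lands on $Q'$: since $u+d=1$ on $Q'$,
\[
|Q'|=\|d\|+\langle\rho_{h,i}*\mathbf 1_Q,\mathbf 1_{Q'}\rangle=\|d\|+\langle\mathbf 1_Q,P_{\rho_{h,i}}\mathbf 1_{Q'}\rangle\le\|d\|+\delta_{i-h}|Q| .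
\]
Together, $|Q|+|Q'|\le(1+\delta_{i-h})\|\varphi\|/(c_2\mu)$. Two distant blocks cost hardly more than one.

\subsection*{All blocks}
We run the same procedure through the blocks $I,I-1,\dots,1$, multiplying in the largest primes first and topping up at each stage. The order is forced: mass added for block $i$ must afterwards be moved by $\pi_i$, that is, by all primes up to $y_i$ and no others.

\begin{proof}[Proof of Proposition~\ref{prop:window}]
Fix $I\ge1$. Define functions $u_i,d_i$ on $G$ for $i=I,I-1,\dots,1$ by
\[
u_I=0,\qquad d_i=(1-u_i)\mathbf 1_{Q^{(i)}},\qquad u_{i-1}=\rho_{i-1,i}*(u_i+d_i)\quad(i\ge2).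
\]
The function $u_i+d_i$ equals $1$ on $Q^{(i)}$ and $u_i$ elsewhere. So if $0\le u_i\le1$, then $d_i\ge0$, $0\le u_i+d_i\le1$, and $0\le u_{i-1}\le1$ by \eqref{eq:dual}; by downward induction these bounds hold for all $i$. Next,
\begin{equation}\label{eq:unfold}
u_h=\sum_{h<i\le I}\rho_{h,i}*d_i\qquad(1\le h\le I).
\end{equation}
For $h=I$ both sides vanish. If \eqref{eq:unfold} holds for some $h\ge2$, then \eqref{eq:factor} gives
\[
u_{h-1}=\rho_{h-1,h}*d_h+\sum_{h<i\le I}\rho_{h-1,h}*\rho_{h,i}*d_i=\sum_{h-1<i\le I}\rho_{h-1,i}*d_i .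
\]

\emph{The added mass is bounded.} By \eqref{eq:unfold} with $h=1$ and \eqref{eq:factor}, $\sum_{i=1}^I\pi_i*d_i=\pi_1*(u_1+d_1)\le1$. Each $d_i$ is supported in $Q^{(i)}$, so \eqref{eq:dual} and Lemma~\ref{lem:dom} give
\begin{equation}\label{eq:added}
\|\varphi\|\ge\sum_{i=1}^I\langle\pi_i*d_i,\varphi\rangle=\sum_{i=1}^I\langle d_i,L_i\varphi\rangle\ge c_2\mu\sum_{i=1}^I\|d_i\| .
\end{equation}

\emph{The added mass controls the sets.} Since $u_h+d_h=1$ on $Q^{(h)}$, \eqref{eq:unfold}, \eqref{eq:dual} and Lemma~\ref{lem:spread} give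
\[
|Q^{(h)}|=\|d_h\|+\sum_{h<i\le I}\langle d_i,P_{\rho_{h,i}}\mathbf 1_{Q^{(h)}}\rangle\le\|d_h\|+\sum_{h<i\le I}\delta_{i-h}\|d_i\| .
\]
We sum over $h$. The coefficient of $\|d_i\|$ is at most $1+\sum_{t\ge1}\delta_t=1+1/c_1$; the $\delta_t$ need not be small, only summable. With \eqref{eq:added},
\[
\sum_{h=1}^I|Q^{(h)}|\le\Big(1+\frac1{c_1}\Big)\frac{\|\varphi\|}{c_2\mu}.
\]
The bound does not depend on $I$. Letting $I\to\infty$ and adding $|Q_0|\le\|\varphi\|/\mu$ from \eqref{eq:cheb}, we obtain the proposition with $C'=1+(1+1/c_1)/c_2$.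
\end{proof}

This completes the proof of Theorem~\ref{thm:max}.

\begin{remark}[Probabilistic reading]
Start a walker $X_I$ at every point of $G$ and let $X_{i-1}=b_iX_i$ with independent $b_i$ of law $\rho_{i-1,i}$. At every stage the expected number of walkers at each point is $1$. Mark a walker at the first stage at which $X_i\in Q^{(i)}$. Then $u_i(x)$ is the expected number of walkers at $x$ marked before stage $i$, and $d_i(x)$ the expected number marked at stage $i$. By \eqref{eq:factor}, $L_i\varphi(X_i)$ is a martingale as $i$ decreases, and \eqref{eq:added} is the stopping-time bound on the number of walkers ever marked. Lemma~\ref{lem:spread} adds that after being marked a walker makes, on average, at most $1/c_1$ further visits to the sets $Q^{(h)}$.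
\end{remark}

\section{Divergence below $\log n$}\label{sec:lower}

Part (a) of Theorem~\ref{thm:threshold} follows from Theorem~\ref{thm:max}, since $s(n)\ge c\log n$ for some $c>0$ and all large $n$. We prove (b). Let $s$ be nondecreasing and put
\[
\mathcal Mg=\sup_{n\ge1}\frac{K_ng}{n\,s(n)}\qquad(g\ge0).
\]
The source of the logarithm is visible on $G$. Take a large box $F_R$, almost invariant under multiplication by all $k\le2^J$, and let $E$ be its part in two adjacent windows $G_t\cup G_{t+1}$. By \eqref{eq:twowindows}, most points of $F_R\cap G_{t-j}$ are sent into $E$ by every $k\in[2^j,2^{j+1})$. This happens for $J$ different windows, which on average over $t$ are comparable in size to $E$. So the averages of $\mathbf 1_E$ are of order $1$ somewhere along $n\le2^J$ on a set about $J$ times as large as $E$. Three steps turn this into (b): copy the box into $[0,1)$, count, and spread the resulting small set over the interval.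

\subsection*{A copy of the box in $[0,1)$}
We need disjoint sets $Z_l$ of equal measure with $T_kZ_l\subset Z_{kl}$. Multiplication by $k$ divides the denominator of a fraction by $k$ and stretches lengths by $k$, so $Z_l$ should consist of intervals of length proportional to $l$ placed at fractions with denominator $D/l$. For $N=2$, $R=3$, $D=8$ and $\eta=1/64$, the set $Z_1$ consists of intervals of length $\eta$ starting at $\frac18,\frac38,\frac58,\frac78$, the set $Z_2$ of intervals of length $2\eta$ starting at $\frac14,\frac34$, and $Z_4$ of one interval of length $4\eta$ starting at $\frac12$. Each has measure $4\eta$, and doubling maps $Z_1$ into $Z_2$ and $Z_2$ into $Z_4$. The next level, an interval of length $8\eta$ at $0$, would have the wrong measure; this is why the exponents in $F_R$ stop below those of $D$.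

\begin{lemma}\label{lem:tower}
Let $N\ge2$, $R\ge1$, let $F_R$ be as in \eqref{eq:box}, and let $D=(p_1\cdots p_r)^R$. There are pairwise disjoint measurable sets $Z_l\subset[0,1)$, $l\in F_R$, each of measure $V(N)/D$, such that $T_kZ_l\subset Z_{kl}$ whenever $k\ge1$ is an integer and $l,kl\in F_R$.
\end{lemma}

\begin{proof}
Let $\eta=D^{-2}$. For $l\in F_R$ put $d=D/l$, an integer whose prime factors are exactly $p_1,\dots,p_r$, and let
\[
Z_l=\Big\{\frac ad+l\theta:\ 1\le a<d,\ \gcd(a,d)=1,\ 0<\theta<\eta\Big\}.
\]
The left endpoints $a/d$ are reduced fractions, so they are distinct for distinct pairs $(l,a)$, and they are multiples of $1/D$ in $(0,1)$. The lengths satisfy $l\eta\le1/D$. Hence all the intervals are disjoint and lie in $[0,1)$. The number of $a$ is Euler's totient of $d$, namely $d\prod_{p\mid d}(1-1/p)=dV(N)$, so $m(Z_l)=dV(N)\,l\eta=V(N)/D$. Let $x=a/d+l\theta\in Z_l$ and $kl\in F_R$. Then $d'=D/(kl)=d/k$ is an integer dividing $d$, and $kx=a/d'+kl\theta$. The residue $a'$ of $a$ modulo $d'$ is coprime to $d'>1$, so $1\le a'<d'$ and $T_kx=a'/d'+kl\theta\in Z_{kl}$.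
\end{proof}

\subsection*{Failure of the weak-type bound}

\begin{lemma}\label{lem:weak}
For every integer $n_*\ge2$ there is a bounded measurable $g\ge0$ on $[0,1)$ such that $w=m\{\mathcal Mg>1\}$ is positive and $\|g\|_1\le\frac{16\,s(n_*)}{\log_2n_*}\,w$.
\end{lemma}

\begin{proof}
Let $J=\lfloor\log_2n_*\rfloor\ge1$ and $N=2^J\le n_*$; note $J\ge(J+1)/2>\frac12\log_2n_*$. Choose $R>J$ with $(R-J)^r>\frac12R^r$, and let $F=F_R$, $F'=F_{R-J}$. Then $|F'|>\frac12|F|$, and $kF'\subset F$ for all $k\le N$ by \eqref{eq:boxshift}. For $t\in\mathbb Z$ let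
\[
E_t=F\cap(G_t\cup G_{t+1}),\qquad H_t=F'\cap\bigcup_{0\le j<J}G_{t-j}.
\]
We do not know how $F$ is distributed among the windows, so we average over $t$. Each point of $F$ lies in exactly two sets $E_t$, and each point of $F'$ in exactly $J$ sets $H_t$. Hence $\sum_t|H_t|=J|F'|>\frac J2|F|=\frac J4\sum_t|E_t|$, and there is $t$ with $|H_t|>\frac J4|E_t|$. Fix it; in particular $H_t\neq\emptyset$.

Let $Z_l$ be as in Lemma~\ref{lem:tower}, $v=V(N)/D$ and $f_0=\sum_{l\in E_t}\mathbf 1_{Z_l}$, so $\|f_0\|_1=v|E_t|$. Let $q\in H_t\cap G_{t-j}$ with $0\le j<J$, and $x\in Z_q$. For $2^j\le k<2^{j+1}\le N$ we have $kq\in F$ and, by \eqref{eq:twowindows}, $kq\in E_t$; so $T_kx\in Z_{kq}$ and $f_0(T_kx)=1$. With $n=2^{j+1}-1\le n_*$ this gives $K_nf_0(x)\ge2^j>n/2$, and since $s$ is nondecreasing,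
\begin{equation}\label{eq:mono}
\frac{K_nf_0(x)}{n\,s(n)}>\frac1{2s(n)}\ge\frac1{2s(n_*)} .
\end{equation}
So $g=2s(n_*)f_0$ has $\mathcal Mg>1$ on the disjoint union of the $Z_q$, $q\in H_t$. Thus $w\ge v|H_t|>0$ and
\[
\|g\|_1=2s(n_*)\,v|E_t|\le\frac{8s(n_*)}J\,v|H_t|\le\frac{16\,s(n_*)}{\log_2n_*}\,w .\qedhere
\]
\end{proof}

\subsection*{Spreading over the interval}
The set $\{\mathcal Mg>1\}$ is large relative to $\|g\|_1$ but may be tiny in absolute terms. We add up copies $g\circ T_b$. They have the same norm as $g$, and $K_n(g\circ T_b)=(K_ng)\circ T_b$ because $T_bT_k=T_kT_b$, so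
\begin{equation}\label{eq:commute}
\{\mathcal M(g\circ T_b)>1\}=T_b^{-1}\{\mathcal Mg>1\}.
\end{equation}
For large $b$ this set is nearly independent of any given set.

\begin{lemma}[Fej\'er's lemma]\label{lem:fejer}
For measurable $A,B\subset[0,1)$, $m(A\cap T_b^{-1}B)\to m(A)m(B)$ as $b\to\infty$.
\end{lemma}

\begin{proof}
The set $T_b^{-1}B$ has period $1/b$ and measure $m(B)/b$ in every interval of length $1/b$. An interval $A$ is a union of $\lfloor b\,m(A)\rfloor$ such intervals and a piece shorter than $1/b$, so $|m(A\cap T_b^{-1}B)-m(A)m(B)|\le1/b$. This gives the claim for finite unions of intervals. A measurable $A$ differs from such a union by a set of measure less than any given $\varepsilon$, and the replacement changes both $m(A\cap T_b^{-1}B)$ and $m(A)m(B)$ by less than $\varepsilon$.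
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(b)]
Since $\liminf s(n)/\log n=0$, for each $i\ge1$ there is $n_i\ge2$ with $16\,s(n_i)/\log_2n_i\le4^{-i}$. Let $g_i$ be given by Lemma~\ref{lem:weak} for $n_*=n_i$, and let $W_i=\{\mathcal Mg_i>1\}$ and $w_i=m(W_i)\in(0,1]$, so $\|g_i\|_1\le4^{-i}w_i$.

Fix $i$ and let $r_i=\lceil2i/w_i\rceil$. Put $U_0=[0,1)$ and choose successively $b_1,\dots,b_{r_i}$ so that $U_\nu=U_{\nu-1}\setminus T_{b_\nu}^{-1}W_i$ satisfies $m(U_\nu)\le(1-w_i/2)\,m(U_{\nu-1})$. This is possible: if $m(U_{\nu-1})=0$ any $b_\nu$ works, and otherwise Lemma~\ref{lem:fejer} gives $m(U_{\nu-1}\setminus T_b^{-1}W_i)\to(1-w_i)\,m(U_{\nu-1})$, which is strictly below the required bound. Let $h_i=\sum_{\nu\le r_i}g_i\circ T_{b_\nu}$. Since $\mathcal Mh_i\ge\mathcal M(g_i\circ T_{b_\nu})$ for each $\nu$, \eqref{eq:commute} gives $\{\mathcal Mh_i\le1\}\subset U_{r_i}$, and so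
\[
m\{\mathcal Mh_i\le1\}\le(1-w_i/2)^{r_i}\le e^{-w_ir_i/2}\le e^{-i},\qquad\|h_i\|_1\le\Big(\frac{2i}{w_i}+1\Big)4^{-i}w_i\le(2i+1)4^{-i}.
\]

Let $f=\sum_{i\ge1}i\,h_i\ge0$. Then $\|f\|_1\le\sum_ii(2i+1)4^{-i}<\infty$. For integers $i\ge A\ge1$ we have $\mathcal Mf\ge i\,\mathcal Mh_i$, so $\{\mathcal Mf\le A\}\subset\{\mathcal Mh_i\le1\}$ has measure at most $e^{-i}$. As $i$ is arbitrary, $\{\mathcal Mf\le A\}$ is null for every $A$, and $\mathcal Mf=\infty$ almost everywhere. Each $K_nf$ is integrable, hence finite almost everywhere. A sequence of finite numbers with infinite supremum has infinite upper limit, so $\limsup_n\frac{K_nf}{n\,s(n)}=\infty$ almost everywhere.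
\end{proof}

\begin{remark}[The role of monotonicity]
Monotonicity of $s$ is used only in \eqref{eq:mono}, where smallness of $s$ at the single point $n_*$ is passed to all scales below it. Part (b) fails without it. Let $s(n)=i^2$ for $n=2^{2^i}$, $i\ge1$, and $s(n)=n^2$ otherwise. Then $\liminf s(n)/\log n=0$, but $\sum_n\|K_nf\|_1/(n\,s(n))\le\|f\|_1\sum_n1/s(n)<\infty$, so $K_nf/(n\,s(n))\to0$ almost everywhere for every $f\in L^1$. On the other hand, if $s>0$ and $s(n)/\log n\to0$ as in (i), monotonicity can be arranged: $s^*(n)=\max_{k\le n}s(k)$ is nondecreasing, $s^*\ge s$, and $s^*(n)/\log n\to0$, so (b) applied to $s^*$ gives divergence for $s$.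
\end{remark}

\begin{thebibliography}{9}
\bibitem{QW} Anthony Quas and Mate Wierdl, \emph{Rates of Divergence of non-Conventional Ergodic Averages}, arXiv:math/0409001 (2004).
\end{thebibliography}
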